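# Tilings of claw-free graphs by 4-vertex paths: pods and feasible sets

## 1. Pods and their feasible sets

All graphs are finite, without loops or parallel edges. We write $N(v)$ for the neighborhood of $v$, $N[v]=N(v)\cup\{v\}$, and $N_A(v)=N(v)\cap A$. For a vertex set $D$, $N(D)$ is the set of vertices outside $D$ that have a neighbor in $D$. We write $a\sim b$ for adjacency, and $P_4$ for the 4-vertex path. All congruences are mod 4, and $[\,\cdot\,]$ is $1$ if the statement inside holds and $0$ otherwise.

A *claw* is $K_{1,3}$, and $G$ is *claw-free* if it has no induced claw. We use this always in the same form: if $c$ has three distinct neighbors $a,b,d$, then two of them are adjacent. We abbreviate the forbidden situation by "the claw $\{c;a,b,d\}$", with center $c$.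

Let $G$ be claw-free, and fix a vertex $y$ such that

$(\ast)$ $G-Z$ is connected for every $Z\subseteq V(G)\setminus\{y\}$ with $|Z|\le 2$.

If $G$ is 3-connected (deleting at most two vertices never disconnects it), then $(\ast)$ holds for every vertex $y$.

**Definition (pod).** A *pod* is a nonempty set $D\subseteq V(G)$ such that $G[D]$ is connected, $y\notin D\cup N(D)$, and $N_D(w)$ is a clique for every $w\in N(D)$.

Think of $D$ as an island, $N(D)$ as its shore, and $y$ as a point on the mainland. The set $N(D)$ separates $D$ from $y$ and does not contain $y$, so $(\ast)$ gives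
$$|N(D)|\ge 3. \tag{1}$$

We want to cover $D$ by disjoint connected 4-sets. Since $|D|$ need not be a multiple of 4, these sets must borrow vertices from the shore, and the whole proof is bookkeeping about which shore vertices can be borrowed. One shore vertex $w_0$ plays a special role: the set containing it is allowed to be incomplete.

**Definition (good sets).** Let $D$ be a pod and $W=N(D)$. Let $G_D$ be the graph on $D\cup W$ whose edges are the edges of $G[D\cup W]$ with at least one end in $D$. A set is *$D$-good* if it induces a connected subgraph of $G_D$.

So edges inside the shore are forgotten. As a result, two shore vertices with the same neighbors in $D$ are interchangeable in $G_D$.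

**Definition (feasible sets).** Let $w_0\in W$ and $U=W\setminus\{w_0\}$; by (1), $|U|\ge 2$. For $S\subseteq U$ let $e(S)\in\{1,2,3,4\}$ be given by $e(S)\equiv |D|+|S|+1$. The set $S$ is *feasible for $(D,w_0)$* if $D\cup S\cup\{w_0\}$ has a partition into $D$-good 4-sets and one special set $R\ni w_0$ with $|R|=e(S)$, where

* $R$ is $D$-good, or
* $R$ is *exceptional*: $R=\{w_0,o\}$ with $o\in S$, $N_D(o)\ne N_D(w_0)$, and $o\sim w$ for every $w\in W$ with $N_D(w)=N_D(w_0)$ (in particular $o\sim w_0$).

A feasible set $S$ is *neutral* if $e(S)\in\{1,4\}$. If $e(S)=1$, then $R=\{w_0\}$ and $D\cup S$ is partitioned into $D$-good 4-sets. If $e(S)=4$, then $R$ is itself a $D$-good 4-set, since exceptional sets have size 2, and $D\cup S\cup\{w_0\}$ is partitioned into $D$-good 4-sets.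

**Example 1 (a one-vertex pod).** Let $G$ be $K_5$ minus the edge $dy$, with remaining vertices $w_0,w_1,w_2$. It has no three pairwise non-adjacent vertices, so it is claw-free, and it is 3-connected. The set $D=\{d\}$ is a pod with $W=\{w_0,w_1,w_2\}$ and $U=\{w_1,w_2\}$. Here $G_D$ is a star with center $d$, and $e(S)\equiv |S|+2$. Every $S\subseteq U$ is feasible with $R=\{w_0,d\}\cup S$, and $e(S)=2,3,4$ for $|S|=0,1,2$. The value $e(S)=1$ does not occur. The only neutral set is $S=U$.

**Example 2 (a pod that needs an exceptional set).** Take a $K_5$ on $\{y,w_0,u,o,o'\}$, a triangle $\{d,\kappa,\kappa'\}$, and the edges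
$$du,\quad \kappa o,\quad \kappa' o',\quad \kappa w_0,\quad \kappa' w_0 .$$
At each vertex the neighborhood is covered by two cliques: for $d$ they are $\{\kappa,\kappa'\},\{u\}$; for $\kappa$ they are $\{\kappa',d\},\{w_0,o\}$; for $\kappa'$ they are $\{\kappa,d\},\{w_0,o'\}$; for $w_0$ they are $\{\kappa,\kappa'\},\{y,u,o,o'\}$; for $u$, $o$ and $o'$ they are one triangle vertex and the rest of the $K_5$; for $y$ one clique suffices. So $G$ is claw-free. It consists of two cliques joined by a matching $du,\kappa o,\kappa'o'$ of size 3; deleting two vertices leaves both cliques nonempty and at least one matching edge intact, so $G$ is 3-connected.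

The set $D=\{d,\kappa,\kappa'\}$ is a pod with $W=\{w_0,u,o,o'\}$: the sets $N_D(w_0)=\{\kappa,\kappa'\}$, $N_D(u)=\{d\}$, $N_D(o)=\{\kappa\}$, $N_D(o')=\{\kappa'\}$ are cliques. Root it at $w_0$, so $U=\{u,o,o'\}$ and $e(S)\equiv |S|$. For instance $S=\{u\}$ is feasible with $R=\{w_0\}$ and the good 4-set $\{d,\kappa,\kappa',u\}$. Now take $S=\{o,o'\}$, so $e(S)=2$. A good $R$ would be $\{w_0,\kappa\}$ or $\{w_0,\kappa'\}$; in the first case the remaining set $\{d,\kappa',o,o'\}$ has $o$ isolated in $G_D$, in the second $\{d,\kappa,o,o'\}$ has $o'$ isolated. But $\{d,\kappa,\kappa',o'\}$ is a good 4-set, and $R=\{w_0,o\}$ is exceptional: $N_D(o)=\{\kappa\}\neq\{\kappa,\kappa'\}$, the only $w\in W$ with $N_D(w)=\{\kappa,\kappa'\}$ is $w_0$, and $o\sim w_0$. So $S=\{o,o'\}$ is feasible only through exceptional sets.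

An exceptional set will do no harm later. When $D$ sits inside a larger pod $D^+$ and its root lies in $D^+$, the edge from $o$ to the root has an end in $D^+$, and so becomes usable.

## 2. Induced $\Lambda$-packings of $L(G)$ and the tiling theorem

Here is what pods are for. Let $\Lambda$ be the 3-vertex path. A *$\Lambda$-packing* of a graph $H$ is a subgraph $P$ of $H$ all of whose components are isomorphic to $\Lambda$; $\lambda(P)$ is the number of components. It is *induced* if $P$ is an induced subgraph of $H$, and an induced $\Lambda$-packing is *maximum* if $\lambda(P)$ is as large as possible among all induced $\Lambda$-packings of $H$. The *line graph* $L(G)$ has the edges of $G$ as vertices, two being adjacent if they share an end. Write $v(G)$ for the number of vertices of $G$.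

The question comes from Alexander Kelmans, "Packing 3-vertex paths in claw-free graphs and related topics", arXiv:0910.4681 (2009). It asks to prove or disprove:

**Conjecture.** If $G$ is a 3-connected claw-free graph with $v(G)\equiv 0 \bmod 4$ and $P$ is a maximum induced $\Lambda$-packing in $L(G)$, then $\lambda(P)=v(G)/4$.

The conjecture is true. It follows from this rooted statement.

**Theorem 1.** Let $G$ be claw-free, $n=v(G)$, and let $y\in V(G)$ satisfy $(\ast)$. Then $V(G)$ can be partitioned into $\lfloor n/4\rfloor$ sets each spanned by a $P_4$ of $G$, plus (if $4\nmid n$) one set spanned by a path on $n \bmod 4$ vertices.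

**Corollary 2.** If $G$ is 3-connected and claw-free and $P$ is a maximum induced $\Lambda$-packing of $L(G)$, then $\lambda(P)=\lfloor v(G)/4\rfloor$. In particular the Conjecture holds.

**Proof of Corollary 2 from Theorem 1.** *Upper bound.* A component of an induced $\Lambda$-packing of $L(G)$ consists of edges $e_1,e_2,e_3$ of $G$ such that $e_2$ meets $e_1$ and $e_3$, while $e_1\cap e_3=\emptyset$. Then $e_1$ and $e_3$ meet $e_2$ at different ends, so the three edges form a $P_4$ of $G$ covering exactly 4 vertices. Different components have no edges of $L(G)$ between them, so their $P_4$'s are vertex-disjoint. Hence $\lambda(P)\le\lfloor v(G)/4\rfloor$. *Lower bound.* Conversely, the edge sets of vertex-disjoint $P_4$'s of $G$ induce a $\Lambda$-packing in $L(G)$: inside one $P_4$ the first and third edges are disjoint, and edges of different $P_4$'s are disjoint. If $G$ is 3-connected, $(\ast)$ holds for any $y$, and Theorem 1 supplies $\lfloor v(G)/4\rfloor$ disjoint $P_4$'s. $\square$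

The $P_4$'s in Theorem 1 need not be induced in $G$. That lets us work with connected 4-sets instead of paths.

**Fact 3.** In a claw-free graph, a 4-set $A$ with $G[A]$ connected is spanned by a $P_4$.

**Proof.** A spanning tree of $G[A]$ is a $P_4$ or a $K_{1,3}$. In the latter case let $c$ be the center and $a,b,d$ the leaves. Two leaves are adjacent, say $a\sim b$, and then $d\,c\,a\,b$ is a path. $\square$

## 3. The components of $G-N[y]$ are pods

**The simplest case.** Suppose $y$ is adjacent to every other vertex. By claw-freeness at $y$, $G-y$ has no three pairwise non-adjacent vertices. Partition $V(G)\setminus\{y\}$ into as few vertex sets of paths as possible. Pick one end of each path; two adjacent picked ends would allow us to merge two paths, so the picked vertices are pairwise non-adjacent. So there are at most two paths, and joining them through $y$ gives a Hamiltonian path of $G$. Cut it into consecutive pieces of 4 vertices, with a last piece of $n \bmod 4$ vertices. This proves Theorem 1 in this case.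

**The next case.** In Example 1 the vertex $d$ lies outside $N[y]$. The neutral set $S=\{w_1,w_2\}$ gives the 4-set $\{d,w_0,w_1,w_2\}$, and $\{y\}$ is left. In Example 2, $S=\{u\}$ gives $\{d,\kappa,\kappa',u\}$, and $\{y,w_0,o,o'\}$ is left, which is handled as in the simplest case.

In general, everything outside $N[y]$ should be tiled, borrowing from $N(y)$, and the rest handled as in the simplest case. What we need is the following statement:
$$\text{for every pod } D \text{ and every } w_0\in N(D) \text{ there is a neutral feasible set for } (D,w_0). \tag{2}$$

**Proof of Theorem 1 from (2).**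

**Step 1: the components of $G-N[y]$ are pods with disjoint shores.** Let $D_1,\dots,D_m$ ($m\ge 0$) be these components. A vertex of $N(D_j)$ is not in another component, and it is not $y$ because $D_j\cap N(y)=\emptyset$. So $N(D_j)\subseteq N(y)$ and $y\notin D_j\cup N(D_j)$. If some $w\in N(y)$ had non-adjacent neighbors $a,b\notin N[y]$, then $\{w;y,a,b\}$ would be a claw. So the neighbors of $w$ outside $N[y]$ form a clique. Hence $N_{D_j}(w)$ is a clique for each $w\in N(D_j)$, and no $w$ has neighbors in two different components. Each $D_j$ is a pod, and the sets $N(D_j)$ are pairwise disjoint.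

**Step 2: tile the pods.** For each $j$ pick any $k_j\in N(D_j)$ and, by (2), a neutral feasible $S_j\subseteq N(D_j)\setminus\{k_j\}$. Then $D_j\cup S_j$ or $D_j\cup S_j\cup\{k_j\}$ is partitioned into 4-sets inducing connected subgraphs of $G$. By Fact 3 each is spanned by a $P_4$. Sets belonging to different $j$ are disjoint by Step 1.

**Step 3: finish at $y$.** The set $X$ of uncovered vertices satisfies $y\in X\subseteq N[y]$ and $|X|\equiv n$. The vertex $y$ is adjacent to all of $X\setminus\{y\}$, so the argument of the simplest case, applied to $G[X]$, gives a Hamiltonian path of $G[X]$. Cut it into consecutive $P_4$'s and, if $4\nmid n$, one last path on $n\bmod 4$ vertices. $\square$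

It remains to prove (2).

## 4. Why one neutral set per pod does not propagate, and Proposition 4

**The direct induction.** Let us try to prove (2) by induction on $|D|$. Put $K=N_D(w_0)$, a clique. The components $D_1,\dots,D_m$ of $G[D\setminus K]$ turn out to be pods with disjoint shores (this is Lemma 5 below). Root each at some $k_j\in K\cap N(D_j)$ and choose, by induction, a neutral $S_j$. The resulting 4-sets cover all $D_j$. What is left of $D\cup\{w_0\}$ is $w_0$ together with part of $K$, and this is a clique. Group the rest of $K$ in fours, and let $R$ be $w_0$ together with the at most three remaining vertices. If $|R|\in\{1,4\}$ we are done. If $|R|\in\{2,3\}$, we must change the number of borrowed vertices of $W$, and the hypothesis gives no way to do that.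

**Example 3 (the direct induction stuck).** Let $K=\{k_1,k_1',k_2,k_2',x\}$. Let $K\cup\{w_0\}$ and $\{y,w_0,u_1,u_2\}$ be cliques, and for $i=1,2$ add a vertex $d_i$ adjacent to exactly $k_i,k_i',u_i$. Every neighborhood is covered by two cliques: for $d_i$ they are $\{k_i,k_i'\},\{u_i\}$; for $u_i$ they are $\{d_i\}$ and the rest of $\{y,w_0,u_1,u_2\}$; for $k_i,k_i'$ they are $\{d_i\}$ and the rest of $K\cup\{w_0\}$; for $w_0$ they are $K$ and $\{y,u_1,u_2\}$; for $x$ and $y$ one suffices. So the graph is claw-free. It is 3-connected: after deleting two vertices, what remains of each of the two cliques is nonempty and connected; the vertex $w_0$ and the paths $k_1d_1u_1$, $k_2d_2u_2$ are three disjoint connections between the cliques, so one survives; and a surviving $d_i$ keeps one of its three neighbors.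

The set $D=K\cup\{d_1,d_2\}$ is a pod with $W=\{w_0,u_1,u_2\}$. Rooted at $w_0$, it has $N_D(w_0)=K$, $D_i=\{d_i\}$, and $N(D_i)=\{k_i,k_i',u_i\}$. As in Example 1, the only neutral set for $(D_i,k_i)$ is $\{k_i',u_i\}$. The direct induction therefore produces $\{d_i,k_i,k_i',u_i\}$ for $i=1,2$ and $R=\{w_0,x\}$, of size 2. All of $U$ is used, and no further move is available.

The way out is to use a different, non-neutral set for $D_1$: take $S_1=\emptyset$. Then $D_1$ only produces the piece $\{k_1,d_1\}$, and $\{k_1,d_1,k_1',x\}$ is a good 4-set. With $\{d_2,k_2,k_2',u_2\}$ this shows that $S=\{u_2\}$ is feasible for $(D,w_0)$ with $e(S)=1$.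

What can be learned from this? We need several feasible sets for each smaller pod. Moreover, the total size $|S_1|$ is not the right thing to control: $k_1'$ belongs to $D$ and has to be covered anyway, so only $S_1\cap W$ is visible from outside. Hence we must control $|S\cap M|$ for *every* subset $M$ of the shore. How many residues of $|S\cap M|$ can we ask for? Four is too much, by Example 1. Three is exactly enough: if $e(S)$ takes three of the values $1,2,3,4$, one of them is $1$ or $4$.

Three residues arise naturally from two independent on/off switches: if a vertex $g\in M$ and a vertex $h\in M$ can be put in or left out independently, $|S\cap M|$ takes the values $\mathrm{const}+\{0,1,2\}$. But switching a single vertex $g$ of a smaller shore $U_j$ changes the size of the special set there, and some sizes cannot be handled. For example, two pieces of size 3 together with $w_0$ and no other pieces: the unions of whole pieces with $w_0$ have sizes $1,4,7$, and none leaves only 4-sets together with an $R$ of size $3\equiv 7$. So we also need to switch while avoiding one prescribed size. This is the second half of the next statement,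 phrased so that it reproduces itself.

**Proposition 4.** For every pod $D$ and every $w_0\in N(D)$, with $U=N(D)\setminus\{w_0\}$ and "feasible" meaning feasible for $(D,w_0)$:

* **(P)** If $M\subseteq U$, $|M|\ge2$, then the numbers $|S\cap M|$, $S$ feasible, represent at least three residues mod 4.
* **(Q)** If $\emptyset\ne M\subseteq M'\subseteq U$, $|M'|\ge 2$ and $s$ is a residue mod 4, there are feasible $S,S'$ with $|S\cap M|\not\equiv|S'\cap M|$, $|S\cap M'|\not\equiv s$ and $|S'\cap M'|\not\equiv s$.

*Proposition 4 implies (2).* Apply (P) with $M=U$, which is allowed since $|U|\ge2$. As $e(S)\equiv|D|+|S|+1$, $e(S)$ takes at least three of the values $1,2,3,4$ on feasible sets, so it takes one of $1,4$.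

*Check on Example 1.* All four subsets of $U=\{w_1,w_2\}$ are feasible. (P) for $M=U$: the values are $0,1,2$. (Q) for $M=\{w_1\}$, $M'=U$: take $\{w_2\},\{w_1\}$ if $s=0$; $\emptyset,U$ if $s=1$; $\emptyset,\{w_1\}$ if $s\in\{2,3\}$.

The proof of Proposition 4 is by induction on $|D|$ and takes the next four sections. From now on fix a pod $D$, $W=N(D)$, $w_0\in W$ and $U=W\setminus\{w_0\}$, and assume Proposition 4 for all pods with fewer vertices.

## 5. Peeling off the clique $N_D(w_0)$

The aim of this section is to decompose $D$ into smaller pods and a clique, and to see where the shore vertices attach.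

Let $K=N_D(w_0)$. It is nonempty since $w_0\in N(D)$, and it is a clique since $D$ is a pod. Let $D_1,\dots,D_m$ ($m\ge0$) be the components of $G[D\setminus K]$ and $W_j=N(D_j)$. Let
$$O=\{u\in U: N_D(u)\subseteq K\}.$$

**Lemma 5.**
(a) For $w\in K\cup W$, $N_{D\setminus K}(w)$ is a clique.
(b) $W_j\subseteq (K\cup W)\setminus\{w_0\}$; the $W_j$ are pairwise disjoint; each $D_j$ is a pod with $|D_j|<|D|$ and $|W_j|\ge3$; and $W_j\cap K\neq\emptyset$.
(c) $U$ is the disjoint union of $O$ and the sets $W_j\cap W$.

**Proof.** (a) For $w\in W$, $N_D(w)$ is already a clique. Let $w\in K$ and suppose $a,b\in N_{D\setminus K}(w)$ are non-adjacent. Then $w\sim w_0$, and $w_0$ is adjacent to neither $a$ nor $b$, because all its neighbors in $D$ lie in $K$. So $\{w;w_0,a,b\}$ is a claw, a contradiction.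

(b) A vertex of $N(D_j)$ inside $D$ cannot lie in another component of $G[D\setminus K]$, so it lies in $K$; outside $D$ it lies in $W$. The vertex $w_0$ has no neighbor in $D\setminus K$. This gives the inclusion. Vertices in different components are non-adjacent, so by (a) no vertex of $K\cup W$ has neighbors in two different $D_j$'s; thus the $W_j$ are disjoint. The set $D_j$ is connected, $y\notin D_j\cup W_j$ since $D_j\cup W_j\subseteq D\cup W$, and $N_{D_j}(w)$ is a clique for $w\in W_j$ by (a). So $D_j$ is a pod, and $|W_j|\ge 3$ by (1). As $K\ne\emptyset$, $|D_j|<|D|$. As $G[D]$ is connected and $K\ne\emptyset$, some vertex of $D\setminus D_j$ has a neighbor in $D_j$, and it lies in $K$.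

(c) Let $u\in U$. Either all its neighbors in $D$ lie in $K$, so $u\in O$, or it has a neighbor in some $D_j$, so $u\in W_j$; that $j$ is unique by (b). Also $w_0\notin W_j$, so $W_j\cap W\subseteq U$. $\square$

**Choices.** Put $K_0=K\setminus\bigcup_jW_j$. For each $j$ choose the root $k_j\in K\cap W_j$ so that $N_{D_j}(k_j)$ is *inclusion-minimal* among the sets $N_{D_j}(x)$, $x\in K\cap W_j$. Put
$$U_j=W_j\setminus\{k_j\},\qquad Tw_j=\{x\in K\cap W_j: N_{D_j}(x)=N_{D_j}(k_j)\}.$$
Then $|U_j|\ge2$, and $U_j\cap U=W_j\cap W$ since $k_j\in K\subseteq D$. The elements of $Tw_j$ are the *twins* of $k_j$ (including $k_j$). If $m=0$, then $D=K=K_0\neq\emptyset$ and $U=O$.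

In Example 2 we have $K=\{\kappa,\kappa'\}$, $D_1=\{d\}$, $W_1=\{\kappa,\kappa',u\}$, $K_0=\emptyset$, $O=\{o,o'\}$, and $Tw_1=\{\kappa,\kappa'\}$. In Example 3, $K_0=\{x\}$, $O=\emptyset$, and $Tw_i=\{k_i,k_i'\}$.

The vertices of $O$ are invisible to the smaller pods. If $S$ is to contain them, they must be attached directly to vertices of $K$. The next two lemmas say where that is possible, and this is where claw-freeness inside $D$ is used.

**Lemma 6.** Let $o\in O$, $\kappa\in K\cap W_j$ and $o\sim\kappa$.
(a) Every $x\in K$ with $o\not\sim x$ lies in $W_j$ and satisfies $N_{D_j}(\kappa)\subseteq N_{D_j}(x)$.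
(b) $o\sim w$ for every $w\in W\setminus\{o\}$ with $N_D(w)=K$.

**Proof.** Let $d$ be any element of $N_{D_j}(\kappa)$, which is nonempty. Since $N_D(o)\subseteq K$ and $d\notin K$, $d\not\sim o$.
(a) We have $x\neq\kappa$, and $x\sim\kappa$ as $K$ is a clique. Among the neighbors $o,x,d$ of $\kappa$, $o\not\sim x$ and $o\not\sim d$. Hence $d\sim x$. As $N_{D_j}(\kappa)\neq\emptyset$, this gives $x\in W_j$, and as $d$ was arbitrary, $N_{D_j}(\kappa)\subseteq N_{D_j}(x)$.
(b) We have $\kappa\sim w$, and $d\not\sim w$ as $d\notin K$. Among the neighbors $o,w,d$ of $\kappa$, $d$ is adjacent to neither $o$ nor $w$. Hence $o\sim w$. $\square$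

**Lemma 7.** (a) If $K_0\neq\emptyset$, every $o\in O$ has a neighbor in $K_0$.
(b) If $K_0=\emptyset$, $o\in O$ and $1\le j\le m$, then $o\sim k_j$ or $N_K(o)\subseteq Tw_j$.

**Proof.** Note that $N_K(o)=N_D(o)\neq\emptyset$.
(a) Let $\kappa\in N_K(o)$. If $\kappa\in K_0$ we are done. Otherwise $\kappa\in W_j$ for some $j$. Any $x\in K_0$ lies outside $W_j$, so $o\sim x$ by Lemma 6(a).
(b) Let $o\not\sim k_j$ and $\kappa\in N_K(o)$. Since $K_0=\emptyset$, $\kappa\in W_i$ for some $i$. Lemma 6(a) with $x=k_j$ gives $k_j\in W_i$, so $i=j$ by disjointness, and $N_{D_j}(\kappa)\subseteq N_{D_j}(k_j)$. By minimality of $N_{D_j}(k_j)$ equality holds, so $\kappa\in Tw_j$. $\square$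

The minimal choice of $k_j$ was made exactly for (b): even if $o$ misses the root $k_j$, it can only see twins of $k_j$, and twins can be exchanged with $k_j$.

## 6. Fragments, twin permutations and grouping

This section assembles partitions for $(D,w_0)$ from partitions for the $(D_j,k_j)$.

**Definition (layout).** Let $S\subseteq U$. A *layout* of $S$ is a partition of $D\cup S\cup\{w_0\}$ into $\{w_0\}$, some $D$-good 4-sets, and some sets of sizes 1, 2, 3, called *fragments*, each of which is $D$-good and meets $K$.

Three moves are available in any layout.

* *Joining.* Since $K\subseteq D$ is a clique and $w_0$ is adjacent to all of $K$, any union of fragments, with or without $w_0$, is $D$-good. In particular fragments of total size 4 may be joined into a good 4-set.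
* *Attaching.* If $o\in O\setminus S$ is adjacent to an element of $K$ lying in a fragment $F$, then $F\cup\{o\}$ is $D$-good and meets $K$, since the edge used has an end in $K\subseteq D$. So replacing $F$ by $F\cup\{o\}$ gives a layout of $S\cup\{o\}$; the new set is a fragment if it has size at most 3, and a good 4-set if it has size 4.
* *Attaching and joining* may be repeated.

**Configurations.** For each $j$ choose $S_j\subseteq U_j$ feasible for $(D_j,k_j)$, with a witnessing partition. Let $R_j\ni k_j$ be its special set and $e_j=e(S_j)=|R_j|$. Put
$$S_0=\bigcup_j (S_j\cap W)\subseteq U\setminus O .$$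

**Lemma 8.** Let the fragments be the sets $R_j$ with $e_j\le 3$ and the singletons $\{x\}$ with $x\in K_0\cup\bigcup_j\bigl((K\cap U_j)\setminus S_j\bigr)$. Together with $\{w_0\}$, the 4-sets of the witnessing partitions and the sets $R_j$ with $e_j=4$, they form a layout of $S_0$.

**Proof.** *It is a partition.* The partitions for the different $j$ cover the disjoint sets $D_j\cup S_j\cup\{k_j\}$. Since $D=K\cup\bigcup_j D_j$, the vertices of $D$ not covered are those of $K_0$ and of the sets $(K\cap U_j)\setminus S_j$. Outside $D$, exactly $S_0$ is covered. *The 4-sets are $D$-good.* We have $G_{D_j}\subseteq G_D$, because $D_j\cup W_j\subseteq D\cup W$ and $D_j\subseteq D$; so $D_j$-good sets are $D$-good. If $e_j=4$, $R_j$ is not exceptional, so it is $D_j$-good. *The fragments.* Each contains some $k_j$ or is a singleton in $K$, so it meets $K$. If $R_j$ is $D_j$-good it is $D$-good. If $R_j=\{k_j,o_j\}$ is exceptional, then $k_j\sim o_j$ and $k_j\in K\subseteq D$, so $R_j$ is $D$-good. $\square$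

In Example 2, the choice $S_1=\emptyset$ (with $k_1=\kappa$) has $e_1=2$, $R_1=\{\kappa,d\}$, and the fragments are $\{\kappa,d\}$ and $\{\kappa'\}$.

**Lemma 9 (twin permutations).** Let $\pi$ be a permutation of $Tw_j$, extended by the identity. In the layout of Lemma 8, replace every set $A$ of the partition for $(D_j,k_j)$, and every singleton fragment $A\subseteq K\cap U_j$, by $\pi(A)$. The result is again a layout of $S_0$ with the same sizes, with $R_j$ replaced by $\pi(R_j)\ni\pi(k_j)$.

**Proof.** Elements of $Tw_j$ have equal neighborhoods in $D_j$, and $G_{D_j}$ has no edges inside $W_j$. So $\pi$ is an automorphism of $G_{D_j}$ and maps $D_j$-good sets to $D_j$-good sets. The union of the sets concerned is $D_j\cup(K\cap W_j)\cup(S_j\cap W)$. As $\pi$ maps $K\cap W_j$ to itself and fixes the rest pointwise, this union is unchanged; so we again have a partition of $D\cup S_0\cup\{w_0\}$. The new singletons lie in $K$, and $\pi(R_j)$ contains $\pi(k_j)\in Tw_j\subseteq K$. Finally, let $R_j=\{k_j,o_j\}$ be exceptional. Then $N_{D_j}(o_j)\neq N_{D_j}(k_j)$, so $o_j\notin Tw_j$; and $o_j$ is adjacent to every $w\in W_j$ with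 $N_{D_j}(w)=N_{D_j}(k_j)$, hence to all of $Tw_j$. So $\pi(R_j)=\{\pi(k_j),o_j\}$ is $D$-good. $\square$

This explains the clause "for every $w\in W$ with $N_D(w)=N_D(w_0)$" in the definition of an exceptional set.

**Lemma 10 (grouping).** Suppose $S\subseteq U$ has a layout in which either no fragment has size 3, or exactly one has size 3 and none has size 2. Then $S$ is feasible for $(D,w_0)$.

**Proof.** Join fragments of size 2 in pairs into good 4-sets until at most one is left. Now there are $a$ singletons and at most one other fragment $F$, of size $c\in\{2,3\}$. If $F$ exists and $a<4-c$, let $R$ be the union of $\{w_0\}$, $F$ and all singletons; its size is at most $1+c+(3-c)=4$. If $F$ exists and $a\ge 4-c$, join $F$ with $4-c$ singletons to a good 4-set, after which only singletons remain. When only singletons remain, join them in fours and let $R$ be $w_0$ with the at most 3 left over. In all cases $R\ni w_0$ is $D$-good, $1\le|R|\le4$, and all other parts are good 4-sets. Hence $|R|\equiv|D|+|S|+1$, so $|R|=e(S)$. $\square$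

## 7. Switching shore vertices in and out

Here we collect what the induction hypothesis supplies and turn it into families of feasible sets for $(D,w_0)$. If $S_j$ is neutral, then $R_j$ is a singleton fragment or a good 4-set, so it never disturbs Lemma 10.

**Lemma 11 (supply).** For each $j$, "feasible" meaning feasible for $(D_j,k_j)$:
(a) There are neutral feasible $S_j$, and there are feasible $S_j$ with $e_j\in\{1,2\}$.
(b) For $\emptyset\neq A\subseteq U_j$ and $c\in\{1,2,3,4\}$ there are feasible $S_j,S_j'$, both with $e\neq c$, such that $|S_j\cap A|\not\equiv|S_j'\cap A|$. In particular, for $g\in U_j$ there are feasible $S_j^0\not\ni g$ and $S_j^1\ni g$, both with $e\ne c$.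

**Proof.** (a) By (P) for $D_j$ with $M=U_j$, $e_j$ takes at least three of the values $1,2,3,4$; so it meets both $\{1,4\}$ and $\{1,2\}$. (b) The condition $e(S_j)=c$ means $|S_j|\equiv c-|D_j|-1$. Apply (Q) for $D_j$ with $M=A$, $M'=U_j$ and $s=c-|D_j|-1$. For $A=\{g\}$ the two numbers $|S_j\cap A|$ are $0$ and $1$. $\square$

**Lemma 12.** (a) If all but at most one $S_j$ are neutral, $S_0$ is feasible. (b) If all but at most two $S_j$ are neutral and those two have $e\neq3$, $S_0$ is feasible.

**Proof.** In (a) at most one fragment of the layout in Lemma 8 is not a singleton; in (b) no fragment has size 3. Apply Lemma 10. $\square$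

Let $c^{\ast}=3$ if $K_0\ne\emptyset$, and $c^{\ast}=4$ if $K_0=\emptyset$. The next lemma lets us switch one vertex of $O$, independently of what happens in one smaller pod.

**Lemma 13.** Let $o\in O$, $m\ge1$, let all $S_j$ with $j\neq1$ be neutral, and let $e_1\ne c^{\ast}$. Then $S_0$ and $S_0\cup\{o\}$ are feasible. (Index 1 may be any index.)

**Proof.** $S_0$ is feasible by Lemma 12(a). For $S_0\cup\{o\}$, first let $K_0\neq\emptyset$. By Lemma 7(a), $o$ has a neighbor $x\in K_0$, and $\{x\}$ is a fragment; attach $o$ to it. As $e_1\ne3$, no fragment has size 3, and Lemma 10 applies. Now let $K_0=\emptyset$. Then $e_1\le3$, so $R_1$ is a fragment. By Lemma 7(b), $o\sim k_1$, or $o\sim\kappa$ for some $\kappa\in Tw_1$. In the second case apply the transposition $(k_1\,\kappa)$ by Lemma 9, so that $\kappa$ lies in the new $R_1$. In both cases $o$ can be attached to the fragment $R_1$, giving a set of size $e_1+1\le4$. All other fragments are singletons; Lemma 10 applies. $\square$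

The last tool switches two vertices of $O$ independently, with $S_0$ fixed. It contains the one place where an exceptional set is produced.

**Lemma 14.** Let $o\neq o'$ be in $O$. There is a choice of feasible $S_1,\dots,S_m$ such that, for the resulting $S_0$, the set $S_0\cup T$ is feasible for all four $T\subseteq\{o,o'\}$.

**Proof.** Let $N=N_K(o)=N_D(o)$ and $N'=N_K(o')=N_D(o')$; both are nonempty.

**Case A: $K_0\ne\emptyset$.** Take all $S_j$ neutral, so all fragments are singletons. By Lemma 7(a) choose $x\in N\cap K_0$ and $x'\in N'\cap K_0$. For $|T|\le 1$, attach the vertex of $T$, if any, to $\{x\}$ or $\{x'\}$ respectively; there is at most one fragment of size 2 and none of size 3. Let $T=\{o,o'\}$. If $x=x'$, attaching both gives the fragment $\{x,o,o'\}$ and otherwise singletons. If $x\ne x'$, then $\{x,o,x',o'\}$ is a good 4-set because $x\sim x'$, and the other fragments are singletons. Lemma 10 applies each time.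

**Case B: $K_0=\emptyset$ and $N\cap N'\neq\emptyset$.** Let $\kappa\in N\cap N'$; say $\kappa\in W_1$. By Lemma 11(a) take $S_1$ with $e_1\in\{1,2\}$ and the other $S_j$ neutral. If $\kappa\in Tw_1$, Lemma 9 allows us to assume that the fragment $R_1$ contains $\kappa$. If $\kappa\notin Tw_1$, then $N\not\subseteq Tw_1$ and $N'\not\subseteq Tw_1$, so Lemma 7(b) gives $o\sim k_1$ and $o'\sim k_1$. In both situations any $T\subseteq\{o,o'\}$ can be attached to $R_1$, giving size $e_1+|T|\le4$. The other fragments are singletons; Lemma 10 applies.

**Case C: $K_0=\emptyset$ and $N\cap N'=\emptyset$.**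

*Step C1: there is only one smaller pod, and $N\cup N'$ consists of twins of its root.* Fix some $\kappa_1\in N$, say $\kappa_1\in W_1$. By Lemma 6(a) for $o$, every $x\in K\setminus N$ lies in $W_1$; in particular $N'\subseteq W_1$. By Lemma 6(a) for $o'$ and an element of $N'\subseteq W_1$, every $x\in K\setminus N'$ lies in $W_1$. As $N\cap N'=\emptyset$, $K=(K\setminus N)\cup(K\setminus N')\subseteq W_1$. Every $W_j$ meets $K$ and the $W_j$ are disjoint, so $m=1$. Lemma 6(a) now gives, for all $\kappa\in N$ and $\kappa'\in N'$,
$$N_{D_1}(\kappa)\subseteq N_{D_1}(x)\ \ (x\in K\setminus N),\qquad N_{D_1}(\kappa')\subseteq N_{D_1}(x)\ \ (x\in K\setminus N'). \tag{3}$$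
As $N'\subseteq K\setminus N$ and $N\subseteq K\setminus N'$, each $N_{D_1}(\kappa)$ is contained in each $N_{D_1}(\kappa')$ and conversely. So all elements of $N\cup N'$ have the same neighborhood $Q$ in $D_1$, and by (3), $Q\subseteq N_{D_1}(x)$ for all $x\in K$. In particular $Q\subseteq N_{D_1}(k_1)$, and by minimality $N_{D_1}(k_1)=Q$. Thus $N\cup N'\cup\{k_1\}\subseteq Tw_1$, and $|Tw_1|\ge|N|+|N'|\ge2$.

*Step C2: the choice of $S_1$.* Choose $v\in Tw_1\setminus\{k_1\}$; then $v\in K\cap U_1$. By Lemma 11(b) with $c=4$ take $S_1\not\ni v$ with $e_1\in\{1,2,3\}$. The fragments are $R_1\ni k_1$, $\{v\}$, and $a\ge0$ further singletons. Fix $\kappa\in N$ and $\kappa'\in N'$; they are distinct elements of $Tw_1$. By Lemma 9 with a permutation $k_1\mapsto\kappa$, $v\mapsto\kappa'$ we may arrange that $R_1\ni\kappa$ and the singleton $\{v\}$ becomes $\{\kappa'\}$; or the same with $\kappa,\kappa'$ exchanged. The set $S_0$ does not depend on which arrangement is used.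

*Step C3: the four sets $T$.* For $T=\emptyset$, use Lemma 12(a). For $T=\{o\}$, attach $o$ to $R_1\ni\kappa$, giving size $e_1+1\le4$; the other fragments are singletons, so Lemma 10 applies. For $T=\{o'\}$ do the same with the arrangement $R_1\ni\kappa'$. For $T=\{o,o'\}$ use $R_1\ni\kappa$ and the singleton $\{\kappa'\}$.

* $e_1=1$: $R_1=\{\kappa\}$, and $\{\kappa,o,\kappa',o'\}$ is a good 4-set because $\kappa\sim\kappa'$. The other fragments are singletons. Lemma 10 applies.
* $e_1=3$: $R_1\cup\{o\}$ is a good 4-set, $\{\kappa',o'\}$ is a fragment of size 2, and the other fragments are singletons. Lemma 10 applies.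
* $e_1=2$, $a\ge1$: $R_1\cup\{o\}$ joined with one of the $a$ further singletons is a good 4-set, $\{\kappa',o'\}$ is a fragment of size 2, and the other fragments are singletons. Lemma 10 applies.
* $e_1=2$, $a=0$: $R_1\cup\{\kappa',o'\}$ is a good 4-set: join the two fragments and attach $o'$ at $\kappa'$. The only vertices outside good 4-sets are now $w_0$ and $o$. Take $R=\{w_0,o\}$; by counting, $e(S_0\cup T)=2=|R|$. This $R$ is exceptional for $(D,w_0)$. First, $o\in S_0\cup T$. Next, $N_D(o)=N\ne K=N_D(w_0)$, because $\emptyset\ne N'\subseteq K\setminus N$. Finally, let $w\in W$ with $N_D(w)=K$; then $w\neq o$, and Lemma 6(b) with $\kappa\in N\cap W_1$ gives $o\sim w$. $\square$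

Example 2 with $S_1=\emptyset$ is exactly the last situation.

## 8. The induction step for Proposition 4

The feasible sets we use are $S=S_0\cup T$ with $T\subseteq O$, where $T=\emptyset$ unless said otherwise. Indices $j$ that are not mentioned carry fixed neutral $S_j$, which exist by Lemma 11(a); when Lemma 14 is used, it provides all the $S_j$. By Lemma 5(c), for every $M\subseteq U$,
$$|S\cap M|=\sum_j|S_j\cap(M\cap U_j)|+|T\cap M|, \tag{4}$$
and indices with fixed $S_j$ contribute a constant.

**Proof of (P).** Let $M\subseteq U$, $|M|\ge2$.

**Step P1: some $j$ has $|M\cap U_j|\ge2$.** By (P) for $(D_j,k_j)$ and the set $M\cap U_j$, the numbers $|S_j\cap M|$ represent three residues as $S_j$ runs over feasible sets. The resulting sets $S_0$ are feasible by Lemma 12(a), and by (4) $|S_0\cap M|$ represents three residues.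

**Step P2: $|M\cap U_j|\le1$ for all $j$.** We find two independent switches. By Lemma 5(c), $M$ contains two elements of one of the following kinds.

* $g\in U_1$ and $h\in U_2$ (after renumbering), so $M\cap U_1=\{g\}$ and $M\cap U_2=\{h\}$. Use $S_1^{\varepsilon}$ for $g$ and $S_2^{\delta}$ for $h$ ($\varepsilon,\delta\in\{0,1\}$) from Lemma 11(b) with $c=3$. All four combinations are feasible by Lemma 12(b).
* $g\in U_1$ and $o\in O$, so $M\cap U_1=\{g\}$. Use $S_1^{\varepsilon}$ from Lemma 11(b) with $c=c^{\ast}$ and $T\subseteq\{o\}$, $\delta=|T|$. All four combinations are feasible by Lemma 13.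
* $o,o'\in O$. Use Lemma 14 with $\varepsilon=[o\in T]$ and $\delta=[o'\in T]$.

In each case (4) gives $|S\cap M|=\mathrm{const}+\varepsilon+\delta$ with all $\varepsilon,\delta\in\{0,1\}$ possible. The three values are pairwise incongruent mod 4. $\square$

**Proof of (Q).** Let $M,M',s$ be as in (Q).

**Four-pattern principle.** Suppose $g\in M$, $h\in M'\setminus\{g\}$, and there are feasible $S_{\varepsilon\delta}$ ($\varepsilon,\delta\in\{0,1\}$) with
$$|S_{\varepsilon\delta}\cap M'|=\mathrm{const}+\varepsilon+\delta,\qquad |S_{\varepsilon\delta}\cap M|=\mathrm{const}'+\varepsilon+\delta[h\in M]. \tag{5}$$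
Then (Q) holds for $M,M',s$. Indeed, if $h\notin M$, for each $\varepsilon$ choose $\delta$ such that $|S_{\varepsilon\delta}\cap M'|\not\equiv s$; the two sets obtained have values $|S\cap M|$ differing by 1. If $h\in M$, at least two of the three values $0,1,2$ of $\varepsilon+\delta$ give $|S_{\varepsilon\delta}\cap M'|\not\equiv s$, and these two give different residues of $|S\cap M|$.

**Step Q1: some $j$ has $M\cap U_j\neq\emptyset$ and $|M'\cap U_j|\ge2$.** Apply (Q) for $(D_j,k_j)$ to $M\cap U_j\subseteq M'\cap U_j$, with $s$ minus the constant contribution of the other indices to $|S_0\cap M'|$. The resulting sets $S_0$ are feasible by Lemma 12(a), and (4) gives the claim.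

From now on assume that Step Q1 does not apply: whenever $M\cap U_j\ne\emptyset$, $M'\cap U_j=M\cap U_j$ is a single element.

**Step Q2: $M\cap U_j\neq\emptyset$ for some index, called 1.** Let $M\cap U_1=M'\cap U_1=\{g\}$, and choose $h\in M'\setminus\{g\}$; then $h\notin U_1$. Below, $S_1^{\varepsilon}$ comes from Lemma 11(b) for $g$.

* $h\in O$: take $S_1^\varepsilon$ with $e_1\ne c^{\ast}$ and $T\subseteq\{h\}$, $\delta=|T|$. These are feasible by Lemma 13, and (5) holds by (4).
* $h\in U_2$ (after renumbering) and $M'\cap U_2=\{h\}$: take $S_1^{\varepsilon}$, and $S_2^{\delta}$ for $h$, all with $e\ne3$. These are feasible by Lemma 12(b), and (5) holds by (4), since $M\cap U_2$ is $\{h\}$ or empty according to whether $h\in M$.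
* $h\in U_2$ and $|M'\cap U_2|\ge2$: then $M\cap U_2=\emptyset$, since Step Q1 does not apply. Take $S_1^{\varepsilon}$ with $e_1\ne3$, and by Lemma 11(b) with $A=M'\cap U_2$ feasible $S_2,S_2'$ with $e\neq3$ and $|S_2\cap M'|\not\equiv|S_2'\cap M'|$. All combinations give feasible sets by Lemma 12(b). For each $\varepsilon$ choose $S_2$ or $S_2'$ so that $|S\cap M'|\not\equiv s$. Since $M\cap U_2=\emptyset$, the two resulting values of $|S\cap M|$ differ by 1.

**Step Q3: $M\cap U_j=\emptyset$ for all $j$.** Then $M\subseteq O$. Let $o\in M$ and $h\in M'\setminus\{o\}$.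

* $h\in O$: use Lemma 14 for $o,h$ with $\varepsilon=[o\in T]$, $\delta=[h\in T]$, and the four-pattern principle with $g=o$.
* $h\in U_1$ (after renumbering): by Lemma 11(b) with $A=M'\cap U_1\ni h$ take feasible $S_1,S_1'$ with $e\ne c^{\ast}$ and $|S_1\cap M'|\not\equiv|S_1'\cap M'|$. By Lemma 13 all combinations with $T\in\{\emptyset,\{o\}\}$ give feasible sets. For each $T$ choose $S_1$ or $S_1'$ so that $|S\cap M'|\not\equiv s$. Since $M\cap U_1=\emptyset$, the two values of $|S\cap M|$ differ by 1. $\square$

**The base of the induction.** If $m=0$, then $U=O$ and $K_0=K\ne\emptyset$. Only the last kind in Step P2 and the first kind in Step Q3 occur, and both use only Case A of Lemma 14, where no induction hypothesis is needed. This happens in particular when $|D|=1$. So Proposition 4 is proved for all pods. It implies (2), by Section 4, and (2) implies Theorem 1, by Section 3. With Corollary 2, the Conjecture is proved. $\blacksquare$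

## 9. A subdivided truncated cube and $K_{3,9}$

Neither hypothesis of Corollary 2 can be relaxed in the obvious ways.

**3-connected cannot be replaced by 2-connected.** Replace each vertex of the cube by a triangle, and each edge of the cube by a path $t\,x\,t'$ between the corresponding triangles, so that each triangle vertex is used by exactly one cube edge. The result $G$ is the truncated cube with each of the 12 edges not in triangles subdivided once. It has $24+12=36\equiv0$ vertices. A triangle vertex has two adjacent neighbors in its triangle and one $x$-neighbor, and an $x$-vertex has degree 2, so $G$ is claw-free. It is 2-connected: deleting one vertex destroys at most one of the connections $t\,x\,t'$, the cube minus an edge is connected, what is left of each triangle is connected, and if a triangle vertex $t$ is deleted, its $x$-neighbor is still attached to the other triangle.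

Suppose $V(G)$ has a partition into connected 4-sets; there are 9 of them. Different triangles are joined only through $x$-vertices, so each set contains an $x$-vertex. The $x$-vertices are pairwise non-adjacent, each triangle vertex has exactly one $x$-neighbor, and each $x$-vertex has exactly two neighbors, in different triangles. So a connected 4-set cannot contain three or more $x$-vertices. With two $x$-vertices $x,x'$ and two triangle vertices $t,t'$, there are at most two edges between $\{x,x'\}$ and $\{t,t'\}$, so connectedness forces $t\sim t'$. The possibilities are therefore: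

* Type II (two $x$-vertices): $\{x,t,t',x'\}$ with $t,t'$ in one triangle.
* Type I (one $x$-vertex): $x$ plus a whole triangle, or $x$ plus two vertices of one triangle and one vertex of another (type I$'$).

Let there be $\alpha$ sets of type II, $\beta$ of type I, and among the latter $\tau$ of type I$'$. Counting $x$-vertices and sets, $2\alpha+\beta=12$ and $\alpha+\beta=9$, so $\alpha=3$. Now consider the intersections of the sets with the triangles. Those of size exactly 2 number $\alpha+\tau$, and those of size exactly 1 number $\tau$. Each triangle is partitioned by the sets as $3$, $2+1$ or $1+1+1$. So each 2-intersection is accompanied by a 1-intersection in the same triangle, and no triangle has two 2-intersections. Hence $\alpha+\tau\le\tau$, so $\alpha=0$, a contradiction. By the translation in the proof of Corollary 2, a maximum induced $\Lambda$-packing $P$ of $L(G)$ has $\lambda(P)<v(G)/4$.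

**Claw-freeness cannot be dropped.** The graph $K_{3,9}$ is 3-connected with 12 vertices. Every $P_4$ in it alternates between the two sides, so it uses two vertices of the side of size 3. Thus two disjoint $P_4$'s do not exist, and $\lambda(P)=1<3$.
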